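# Regular geodesic languages with infinitely many cone types

## 1. Cayley graphs in which every edge goes up or down

Let $G$ be a group with a finite generating set $X$, let $d$ be the word metric, and write $|g|=d(1,g)$. The Cayley graph $\Gamma=\Gamma(G,X)$ is a one-dimensional metric space in which every edge is isometric to the unit interval. Words are over the formal letters $X^{\pm1}$. For a word $w$, $\operatorname{len}(w)$ is its number of letters, and $|w|$ is the length of the element of $G$ that it represents; so $|w|\le\operatorname{len}(w)$.

**Definition (geodesic language).** The full language of geodesics $L$ is the set of words $w$ that label geodesic paths in $\Gamma$, that is, with $|w|=\operatorname{len}(w)$. It is closed under taking subwords, in particular prefixes.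

**Definition (cone type, after Cannon).** A path $p$ in $\Gamma$ is *outbound* if $d(1,p(t))$ is a strictly increasing function of $t$. The cone $C'(g)$ is the set of all outbound paths starting at $g$, and the cone type of $g$ is $C(g)=g^{-1}C'(g)$. Paths live in the metric space $\Gamma$, so a path may begin or end inside an edge. The number of cone types is the number of distinct sets $C(g)$, $g\in G$.

For $G=\mathbb Z$ with $X=\{1\}$ there are three cone types: from $0$ one may go out in both directions, from $g>0$ only to the right, from $g<0$ only to the left.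

**Definition (regular language).** A language over a finite alphabet is regular if some finite state automaton accepts it. We use the Myhill–Nerode theorem: a language $K$ is regular if and only if it has finitely many distinct left quotients $u^{-1}K=\{v: uv\in K\}$. Regular languages are closed under Boolean operations, under inverse images of homomorphisms, and under $K\mapsto\{w: wx\in K\}$ for a letter $x$.

Neumann and Shapiro proved two results.

* (NS1) If $G$ has finitely many cone types with respect to $X$, then $L$ is regular.
* (NS2) If $G=\langle X\mid R\rangle$ is a finite presentation in which every relator has even length, and $L$ is regular, then $G$ has finitely many cone types with respect to $X$.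

Cleary, Elder and Taback, in "Cone types and geodesic languages for lamplighter groups and Thompson's group F", arXiv:math/0410616 (2004), are the source of the question treated here: does the converse of (NS1) hold in general? If the geodesics form a regular language, must there be finitely many cone types?

We begin with a case where the answer is yes: $\Gamma$ bipartite, meaning that every word representing $1$ has even length. This includes the situation of (NS2).

**Distances along an edge.** A shortest path to $1$ from a point of an edge leaves the edge through one of its ends. So on the edge from $g$ to $gx$, the point at parameter $t\in[0,1]$ has distance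
$$\min\big(|g|+t,\ |gx|+1-t\big)\tag{1}$$
from $1$. Since $\big||gx|-|g|\big|\le1$, there are three kinds of edges. If $|gx|=|g|+1$, the distance is $|g|+t$, increasing all the way. If $|gx|=|g|-1$, it is $|g|-t$, decreasing. If $|gx|=|g|$, it is $\min(|g|+t,|g|+1-t)$, which increases on $[0,\frac12]$ and then decreases; call such an edge *horizontal*.

For $g\in G$ and $x\in X^{\pm1}$ put
$$N(g)=\{w:\ |gw|=|g|+\operatorname{len}(w)\},\qquad Z_x(g)=\{w\in N(g):\ |gwx|=|gw|\}.$$
If $w\in N(g)$, then every prefix of $w$ is in $N(g)$.

**Lemma 1.** Up to parametrization, the outbound paths starting at $g$ are exactly the following: the path from $g$ labelled by some $w\in N(g)$, possibly followed by an initial segment, of length in $(0,1)$, of the edge labelled by a letter $x$ from $gw$. This segment may have any length $<1$ if $wx\in N(g)$, any length $\le\frac12$ if $w\in Z_x(g)$, and is impossible otherwise. Consequently $C(g)$ determines, and is determined by, the tuple $\big(N(g),(Z_x(g))_{x\in X^{\pm1}}\big)$.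

*Proof.* Let $p$ be outbound. It is injective. Vertices have integer distance from $1$, and $d(1,p(t))$ is continuous and strictly increasing on a compact interval, so $p$ is at a vertex only at finitely many times $0=t_0<t_1<\dots<t_r$. Between two consecutive such times $p$ stays in one open edge. An injective continuous map from an interval to an interval is monotone, so $p$ traverses that edge from one end to the other. If this edge goes from $g'$ to $g'x$, then $|g'x|>|g'|$, hence $|g'x|=|g'|+1$. So up to time $t_r$ the path is labelled by a word of $N(g)$, and after $t_r$ it is an initial segment of an open edge. The three cases after (1) say how long that segment can be, and they also show that all the listed paths are outbound.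

The tuple therefore determines $C(g)$. Conversely, $w\in N(g)$ if and only if the path from $1$ labelled $w$ is in $C(g)$; and $w\in Z_x(g)$ if and only if $w\in N(g)$, $wx\notin N(g)$, and the path labelled $w$ followed by the first half of the edge labelled $x$ is in $C(g)$. $\square$

**The bipartite case.** If $\Gamma$ is bipartite and $L$ is regular, then $G$ has finitely many cone types.

*Proof.* In a bipartite graph the parity of $|g|$ changes along each edge, so no edge is horizontal and every $Z_x(g)$ is empty. By Lemma 1, $C(g)$ is determined by $N(g)$. If $w\in L$ represents $g$, then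
$$w^{-1}L=\{v:\ |gv|=\operatorname{len}(w)+\operatorname{len}(v)\}=\{v:\ |gv|=|g|+\operatorname{len}(v)\}=N(g).$$
Since $L$ has finitely many left quotients, there are finitely many sets $N(g)$. $\square$

What changes when there are horizontal edges? The argument still controls $N(g)$, but nothing in it controls $Z_x(g)$.

## 2. What the geodesic language does not record about horizontal edges

If $wx\notin L$ for a geodesic $w$, the language $L$ does not tell us whether the last edge is horizontal or descending. This loss occurs already in $\mathbb Z$. Take the letters $x=1$ and $y=2$, so that $|k|=\lceil|k|/2\rceil$ as a word length. From a positive odd number $2j-1$, of length $j$, the letter $y$ leads to length $j+1$; the letter $x$ leads to $2j$, of length $j$; the letter $x^{-1}$ leads to $2j-2$, of length $j-1$; and $y^{-1}$ leads to $2j-3$, of length $j-1$ if $j\ge2$ but of length $1=j$ if $j=1$. Hence $N(1)=N(3)=\{y^k:k\ge0\}$, while $Z_{y^{-1}}(1)$ contains only the empty word and $Z_{y^{-1}}(3)=\emptyset$. So $C(1)\ne C(3)$, although the quotients of $L$ at $1$ and at $3$ are equal. Here the ambiguity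 is resolved by finitely much information. The question is whether it always is.

For $x\in X^{\pm1}$ let
$$L_x^0=\{w\in L:\ |wx|=|w|\}.$$

**Theorem B (exact criterion).** Let $X$ be a finite generating set of $G$. Then $G$ has finitely many cone types with respect to $X$ if and only if $L$ and all the languages $L_x^0$ are regular. Consequently:

1. The converse of (NS1) holds whenever $\Gamma(G,X)$ is bipartite (no finite presentability is needed).
2. If $\Gamma(G,X)$ is not bipartite and both $L$ and the geodesic language $L'$ of $G\times\mathbb Z/2$ with respect to $\{(x,1):x\in X\}$ are regular (words over the two generating sets being identified), then $G$ has finitely many cone types.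
3. For the pair $(G,X)$ of Theorem A below, $L'$ is not regular although $L$ is.

*Proof of the criterion and of 1 and 2.* If $w\in L$ represents $g$, then $w^{-1}L=N(g)$ as before, and
$$w^{-1}L_x^0=\{v:\ wv\in L,\ |wvx|=|wv|\}=Z_x(g).$$
If $w\notin L$, both quotients are empty, because $L$ is prefix-closed and $L_x^0\subseteq L$. So $L$ and all $L_x^0$ have finitely many left quotients if and only if there are finitely many tuples $(N(g),(Z_x(g))_x)$, that is, by Lemma 1, finitely many cone types. Myhill–Nerode gives the criterion.

Part 1 was proved in Section 1; in the present language, all $L_x^0$ are empty.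

For part 2, since $\Gamma$ is not bipartite, some word of odd length represents $1$. So the elements $(x,1)$ generate $(1,1)$, hence all of $G\times\mathbb Z/2$. The length of an element there is the least length of a word with given value in $G$ and given parity of length. Let $w\in L$ and $x\in X^{\pm1}$.

* If $|wx|=|w|$, then every word with the value of $wx$ has at least $\operatorname{len}(w)$ letters; if it also has the parity of $\operatorname{len}(w)+1$, it has at least $\operatorname{len}(w)+1$ letters. So $wx\in L'$, and $wx\notin L$.
* If $|wx|=|w|-1$, some word with $\operatorname{len}(w)-1$ letters has the same value and the same parity as $wx$. So $wx\notin L'$.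
* If $|wx|=|w|+1$, then $wx\in L$.

Hence $L_x^0=\{w\in L:\ wx\notin L,\ wx\in L'\}$, which is regular if $L$ and $L'$ are. The criterion applies. Part 3 is proved in Section 9. $\square$

So the converse of (NS1) fails for $(G,X)$ exactly when $L$ is regular and some $L_x^0$ is not. This does happen.

**Theorem A.** For the pair $(G,X)$ of Section 4, where $G=\mathbb Z^3\rtimes(\mathbb Z/4)^2$ is virtually abelian and $X$ has 10 elements, the full language of geodesics is regular, and the number of cone types of $G$ with respect to $X$ is infinite. Hence the converse of (NS1) is false.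

## 3. Threshold sets and abelian groups

Before building the example, let us see that abelian groups cannot provide one. The tools will be needed again. Let $\mathbb N=\{0,1,2,\dots\}$ and let $B$ be a finite set.

**Definition (threshold set).** A subset of $\mathbb N^B$ is a threshold set if it is a finite Boolean combination of sets $\{u:u_j\ge m\}$.

Equivalently, for some $M$, membership of $u$ depends only on the truncated counts $\min(u_j,M)$: take $M$ at least all the $m$ that occur; conversely, a set described by truncated counts is a finite union of products of sets $\{u_j=t\}$ with $t<M$ and $\{u_j\ge M\}$. Equivalently again, it is a finite union of products of intervals, finite or infinite. For example $\{u_1\ge2,\ u_2=0\}$ is a threshold set, whereas $\{u_1>u_2\}$ is not: for every $M$ the vectors $(M+1,M)$ and $(M,M+1)$ have the same truncated counts.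

Dickson's lemma says that an upward closed subset of $\mathbb N^B$ has finitely many minimal elements. For $J\subseteq B$ we write $\mathbb N^J$ for the vectors supported in $J$.

**Lemma 2.** (a) Upward closed sets and downward closed sets are threshold sets. (b) A downward closed set is a finite union of sets $u_0+\mathbb N^J$ with $u_0$ vanishing on $J$. (c) If $S\subseteq\mathbb N^\Sigma$ is a threshold set, $\Sigma$ a finite alphabet, then the words over $\Sigma$ with vector of letter counts in $S$ form a regular language.

*Proof.* (a) An upward closed set is a finite union of sets $\{u\ge u_0\}$ by Dickson's lemma; a downward closed set is the complement of an upward closed one. (b) Write the set as a finite union of nonempty products of intervals. The downward closure of each product is still in the set, so each interval may be replaced by $\mathbb N$ or by a finite initial segment $\{0,\dots,t\}$. Let $J$ be the coordinates with $\mathbb N$, and let $u_0$ run over the finitely many choices of the other coordinates. (c) An automaton stores the truncated counts; those of $u+j$ are determined by those of $u$.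 $\square$

**Theorem D (abelian groups; dependence on the generating set).** (i) An abelian group has finitely many cone types with respect to every finite generating set, so no counterexample is abelian. (ii) The group $G$ of Theorem A has finitely many cone types with respect to $X\cup\{p_1,p_2,p_3\}$, where $p_1,p_2,p_3$ are the elements defined in Section 4.

*Proof of (i).* Whether a word is geodesic, and whether it lies in $L_x^0$, depends only on its vector $u$ of letter counts. So $L$ and $L_x^0$ correspond to sets of vectors, denoted by the same symbols; $|u|$ is the length of the element represented, $u+x$ has one more letter $x$. The set $L$ is downward closed, since subwords of geodesics are geodesic and letters commute. Let $D_x=\{u\in L:|u+x|=|u|-1\}$. If $u\in D_x$, $j$ is a letter and $u+j\in L$, then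
$$|u+j+x|\le|u+x|+1=|u|=|u+j|-1,$$
so $u+j\in D_x$. Now let $u\in D_x$, $u'\ge u$ and $u'\in L$. All vectors between $u$ and $u'$ are in $L$, so adding letters one at a time shows $u'\in D_x$. Thus $D_x$ is the intersection of $L$ with an upward closed set, and $L$ and $D_x$ are threshold sets. So is
$$L_x^0=\{u\in L:\ u+x\notin L\}\setminus D_x,$$
because $\{u:u+x\in L\}$ is downward closed. By Lemma 2(c) the languages are regular, and Theorem B applies. Part (ii) is proved in Section 9. $\square$

## 4. A group in which letters are read in zones

We want geodesic words $w$ that carry two unbounded counters $m,n$, and a letter $x$ such that $wx$ is never geodesic, but $|wx|=|w|$ or $|w|-1$ according to which counter is larger. A comparison of counters can come from a linear relation. Suppose four vectors satisfy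
$$p_0+p_2=p_1+p_3 .$$
Then $n\,p_1+m\,p_3$ equals $n(p_0+p_2)+(m-n)p_3$ when $n\le m$, and $m(p_0+p_2)+(n-m)p_1$ when $n\ge m$. The first expression avoids $p_1$, the second avoids $p_3$. If having $p_0,p_2,p_3$ available costs $2$ letters and having $p_0,p_1,p_2$ available costs $3$, the comparison becomes visible in the length. A finite group acting on the vectors will control which $p_i$ are available.

**Definition (the group).** Let $A=\mathbb Z^3$ and $\rho(x,y,z)=(z-y,\,x,\,z)$. For $i\in\mathbb Z/4$ put $p_i=(b_i,1)$ with
$$b_0=(0,0),\quad b_1=(1,0),\quad b_2=(1,1),\quad b_3=(0,1).$$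
One computes $\rho p_0=(1,0,1)=p_1$, $\rho p_1=(1,1,1)=p_2$, $\rho p_2=(0,1,1)=p_3$, $\rho p_3=(0,0,1)=p_0$. The $p_i$ span $\mathbb Q^3$, so $\rho^4=1$, and $\rho$ is an automorphism of $A$ of order $4$. On the plane $z=0$, identified with $\mathbb Z^2$, $\rho$ is $(x,y)\mapsto(-y,x)$, which preserves the $\ell^1$-norm $\|\cdot\|$. Let
$$E=\{e\in\mathbb Z^2:\ 1\le\|e\|\le2\}\quad(\text{inside } z=0).$$
It has 12 elements, $\rho E=E$ and $E=-E$. Let $F=\mathbb Z/4\times\mathbb Z/4$, where $f=(h,s)$ acts on $A$ by $\rho^h$; write $h=h(f)$. Let $G=A\rtimes F$, so that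
$$(v,f)(v',f')=(v+\rho^{h(f)}v',\ f+f').$$
Finally let $a=(1,0)$, $b=(1,1)$, $c=(0,2)$ in $F$, let $p=p_0$, and
$$X=\{p,a,b,c\}\cup\{e_1,\ e_2,\ 2e_1,\ 2e_2,\ e_1+e_2,\ e_1-e_2\}.$$

The last six elements and their inverses are exactly $E$. The set $X$ generates $G$: $a,b$ generate $F$, and $e_1,e_2,p_0=(0,0,1)$ form a basis of $A$. We call $a^{\pm1},b^{\pm1},c^{\pm1}$ *T-letters*, the letters representing elements of $E$ *E-letters*, and the E-letters together with $p^{\pm1}$ *A-letters*. Since $c$ has order 2, the two formal letters $c,c^{-1}$ have the same value.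

**Reading words.** Let $\tau_1,\dots,\tau_k$ be the T-letters of a word $w$ in order; this sequence $\pi$ is the *skeleton* of $w$. Put $h_0=0$ and $h_j=h(\tau_1+\dots+\tau_j)$. A letter of $w$ after exactly $j$ T-letters is *in zone* $h_j$. By the multiplication rule, an A-letter $q$ in zone $h$ contributes $\rho^hq$: the letter $p^{\pm1}$ contributes $\pm p_h$, and an E-letter contributes an element of $E$ of the same norm. The word $w$ represents (sum of the contributions, $f$) with $f=\sum\tau_j$. The zone set $Z(\pi)=\{h_0,\dots,h_k\}$ contains $0$ and $h(f)$. For example, $b^{-1}pa^{-1}$ has zones $0,3,2$; its $p$ is in zone $3$, so it represents $(p_3,(2,3))$.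

**Costs of zone sets.** For $Z\subseteq\mathbb Z/4$ let $\ell_f(Z)$ be the least length of a T-word with value $f$ and zone set containing $Z$. It is monotone in $Z$. Every T-word with value $f$ visits $0$ and $h(f)$, so $\ell_f(Z)=\ell_f(Z\cup\{0,h(f)\})$. We write $H=\mathbb Z/4$, and $012$ for $\{0,1,2\}$, and so on.

**Reachable sums.** For $Z\ni0$ and $n\in\mathbb N$ let $Q_Z(n)=\{b_{i_1}+\dots+b_{i_n}:\ i_j\in Z\}$, and let $\delta_Z(V;n)$ be the $\ell^1$-distance from $V\in\mathbb Z^2$ to $Q_Z(n)$. As sets of integer points,
$$Q_0(n)=\{0\},\qquad Q_{01}(n)=[0,n]\times0,\qquad Q_{03}(n)=0\times[0,n],$$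
$$Q_{012}(n)=\{0\le y\le x\le n\},\qquad Q_{023}(n)=\{0\le x\le y\le n\},$$
$$Q_H(n)=[0,n]^2=Q_{012}(n)\cup Q_{023}(n).$$
Indeed, if $0\le y\le x\le n$, then $(x,y)$ is the sum of $y$ copies of $b_2$, $x-y$ copies of $b_1$ and $n-x$ copies of $b_0$; the case of $023$ is the mirror image; and every sum of $n$ of the $b_i$ lies in $[0,n]^2$, which is the union of the two triangles. For example, $(2,1)\notin Q_{023}(3)$ and $\delta_{023}((2,1);3)=1$, with nearest points $(1,1)$ and $(2,2)$.

The next lemma turns word length into a minimum over zone sets.

**Lemma 3 (length formula).** No geodesic word contains both $p$ and $p^{-1}$. For $v=(V,z)$ with $z\ge0$,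
$$|(v,f)|=z+\min_{Z\ni0}\Big[\ell_f(Z)+\big\lceil\delta_Z(V;z)/2\big\rceil\Big].\tag{2}$$
The map $\nu(v,f)=(-v,f)$ is an automorphism of $G$ that preserves $X^{\pm1}$, hence lengths.

*Proof.* **No $p$ together with $p^{-1}$.** If $w$ contains $p$ in zone $h$ and $p^{-1}$ in zone $h'$, together they contribute $p_h-p_{h'}=(b_h-b_{h'},0)$, which lies in $E\cup\{0\}$ since $\|b_i-b_j\|\le2$. Delete both letters and insert at most one E-letter at the beginning, in zone $0$. Zones of other letters do not change, so the new word has the same value and is shorter.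

**Lower bound.** The map $\rho$ preserves the third coordinate. So a geodesic $w$ for $(v,f)$ has exactly $z$ letters $p$ and no $p^{-1}$. Let it have $N$ E-letters and $k$ T-letters, with zone set $Z'\ni0$. Then $V=q+\varepsilon$ with $q\in Q_{Z'}(z)$ and $\|\varepsilon\|\le2N$. So $N\ge\lceil\delta_{Z'}(V;z)/2\rceil$ and $k\ge\ell_f(Z')$, and $\operatorname{len}(w)=z+N+k$.

**Upper bound.** A lattice vector of $\ell^1$-norm $m$ is a sum of $\lceil m/2\rceil$ elements of $E$: write it as a sum of $m$ unit vectors without cancellation and group them in pairs. Given $Z\ni0$, take a T-word of length $\ell_f(Z)$ with value $f$ visiting $Z$, insert $z$ letters $p$ in zones of $Z$ realizing a point of $Q_Z(z)$ closest to $V$, and insert $\lceil\delta_Z(V;z)/2\rceil$ E-letters at the start to make up the difference.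

**The map $\nu$.** Since $-1$ commutes with $\rho$, $\nu$ is an automorphism. It exchanges $p$ and $p^{-1}$, exchanges each E-letter with its inverse, and fixes the T-letters. $\square$

It remains to tabulate the costs.

**Lemma 4 (cost table).** Let $f=(h,s)$.

* $h=1$: $\ell_f(H)=3$, and $\ell_f(Z)=3$ whenever $Z\not\subseteq01$. For $h=3$ the same holds with $03$ in place of $01$.
* $h=0$: $\ell_f(H)=4$, and $\ell_f(Z)=4$ whenever $Z\not\subseteq01$ and $Z\not\subseteq03$.
* $h=2$: $\ell_f(H)=4$ and $\ell_f(02)=2$; $\ell_f(012)=2$ if $s\in\{0,1,2\}$ and $3$ if $s=3$; $\ell_f(023)=2$ if $s\in\{0,2,3\}$ and $3$ if $s=1$. A T-word with value $f$ and at most three letters has exactly two letters from $a^{\pm1},b^{\pm1}$, and its zone set is $012$ or $023$.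

*Proof.* The letters $a,b$ (*up*) move the zone by $+1$ and add $0$ or $1$ to $s$. The letters $a^{-1},b^{-1}$ (*down*) move the zone by $-1$ and add $0$ or $-1$. The letters $c^{\pm1}$ keep the zone and add $2$. So, for a prescribed walk through zones with $\mu$ ups and $\kappa$ downs, and with $\gamma$ letters $c^{\pm1}$ added, the values of $s$ that occur are exactly
$$\{-\kappa,\dots,\mu\}+2\gamma \pmod 4,$$
and the length is $m+\gamma$ with $m=\mu+\kappa$. If $m\ge3$, all of $\mathbb Z/4$ occurs with $\gamma=0$. The parity of $m$ is that of $h$.

$h=1$: if $m=1$, the walk is $0,1$. So a walk that leaves $01$ has $m\ge3$. The walk $0,3,2,1$ visits $H$ with $m=3$ and realizes every $s$ with $\gamma=0$. Monotonicity gives the claim. For $h=3$ use the walk $0,1,2,3$.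

$h=0$: if $m\le2$, the walk is $0$, or $0,1,0$, or $0,3,0$. So if $Z$ is contained in neither $01$ nor $03$, then $m\ge4$. The walk $0,1,2,3,0$ visits $H$ with $m=4$.

$h=2$: $m\ge2$ is even. With $m=2$ the walk is $0,1,2$, realizing $s\in\{0,1,2\}$ for $\gamma=0$ and $s\in\{2,3,0\}$ for $\gamma=1$; or it is $0,3,2$, realizing $s\in\{2,3,0\}$ for $\gamma=0$ and $s\in\{0,1,2\}$ for $\gamma=1$. All other walks have $m\ge4$. So a T-word with at most three letters has $m=2$, which proves the last sentence and gives the values for $012$ and $023$; since $\{0,1,2\}\cup\{2,3,0\}=\mathbb Z/4$, we get $\ell_f(02)=2$. A walk visiting $H$ has $m\ge4$, and $0,1,0,3,2$ does it with $m=4$. $\square$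

## 5. A comparison of counters in the last half-edge

For $f=(2,3)$ the cost table is the asymmetric one we wanted: $\ell_f(023)=2$ and $\ell_f(012)=3$. For $m\ge1$ and $n\ge0$ let
$$g_m=b^{-1}p^ma^{-1}a^{-1}\in G,\qquad w_{m,n}=b^{-1}p^ma^{-1}a^{-1}p^n.$$
The zones of $w_{m,n}$ are $0,3,2,1$; the first block of $p$'s contributes $m\,p_3$, the second $n\,p_1$. Now append $a$, which moves to zone $2$ and gives $F$-value $(-3,-1)+(1,0)=(2,3)$.

Two cases by hand. For $m=n=1$ the element $w_{1,1}a$ has $A$-part $p_3+p_1=p_0+p_2$, and $pa^{-1}b^{-1}p$ represents it: the $p$'s are in zones $0$ and $2$, and $-(1,0)-(1,1)=(2,3)$. That word has $4$ letters, two fewer than $w_{1,1}a$. For $m=1$, $n=2$ the $A$-part is $p_3+2p_1=p_0+p_1+p_2$, and $papbpc$ represents $w_{1,2}a$ with $6$ letters, only one fewer than $w_{1,2}a$. In general: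

**Proposition 5.** For $m\ge1$, $n\ge0$: $w_{m,n}$ is geodesic, so $|w_{m,n}|=m+n+3$; and
$$|w_{m,n}a|=\begin{cases}|w_{m,n}|-1&\text{if } n\le m,\\ |w_{m,n}|&\text{if } n>m.\end{cases}$$
The cone types $C(g_1),C(g_2),\dots$ are pairwise distinct.

*Proof.* **Step 1: $w_{m,n}$ is geodesic.** It represents $((n,m,m+n),f')$ with $f'=(-3,-1)=(1,3)$, and has $m+n+3$ letters. We show that the bracket in (2) is at least $3$ for each $Z\ni0$. If $Z\not\subseteq01$, then $\ell_{f'}(Z)=3$ by Lemma 4. If $Z\subseteq01$, then $Q_Z(m+n)\subseteq[0,m+n]\times0$, so $\delta_Z\ge m\ge1$. And $\ell_{f'}(Z)\ge2$, because $(1,3)\neq0$ and the values of single T-letters are $(\pm1,0)$, $\pm(1,1)$, $(0,2)$, none of which is $(1,3)$. So the bracket is at least $2+1=3$.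

**Step 2: the length after appending $a$.** The element is $((n,m,m+n),f)$ with $f=(2,3)$. By Lemma 4, $\ell_f(023)=2$, $\ell_f(012)=3$, and $\ell_f(Z)\ge\ell_f(02)=2$ for all $Z\ni0$. A T-word of length $2$ with value $f$ has zone set $012$ or $023$, and $012$ is excluded since $\ell_f(012)=3$. So $\ell_f(Z)=2$ forces $Z\subseteq023$.

If $n\le m$, then $(n,m)\in Q_{023}(m+n)$, so the minimum in (2) is $2$ and $|w_{m,n}a|=m+n+2$.

If $n>m$, then $(n,m)\notin Q_{023}(m+n)$. For $Z\subseteq023$ we get $\delta_Z\ge\delta_{023}\ge1$, so the bracket is at least $2+1=3$. For other $Z$ it is at least $\ell_f(Z)\ge3$. Since $(n,m)\in Q_{012}(m+n)$ and $\ell_f(012)=3$, the value $3$ is attained, and $|w_{m,n}a|=m+n+3$.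

**Step 3: paths that separate the cone types.** Let $\beta_n$ be the path from $1$ labelled $p^n$ followed by the first half of the edge labelled $a$. Translate it to start at $g_m$. By Step 1, $|g_mp^i|=|w_{m,i}|=m+3+i$ for $0\le i\le n$, so the part labelled $p^n$ is outbound. On the last half-edge put $\ell=|w_{m,n}|$ and use (1) with $t\in[0,\frac12]$. If $n\le m$, the distance is $\min(\ell+t,\ell-t)=\ell-t$, strictly decreasing. If $n>m$, it is $\min(\ell+t,\ell+1-t)=\ell+t$, strictly increasing. Hence
$$\beta_n\in C(g_m)\iff n>m.\tag{3}$$
For $m<m'$ this gives $\beta_{m'}\in C(g_m)\setminus C(g_{m'})$. $\square$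

In terms of Theorem B, a word $w_{m,n}$ with $m\ge1$ lies in $L_a^0$ if and only if $n>m$. So the quotients of $L_a^0$ by $b^{-1}p^ma^{-1}a^{-1}$ are pairwise distinct, and $L_a^0$ is not regular. In both cases $w_{m,n}a\notin L$: a membership test for $L$ gets the same answer whichever counter is larger. We must now show that no other comparison of counters is visible to $L$.

## 6. Geodesicity as a system of inequalities

Let $B_H=\{p_0,p_1,p_2,p_3\}\cup E$. For $u\in\mathbb N^{B_H}$ let $n_i$ be the coordinate at $p_i$, $n=\sum n_i$, $N$ the sum of the $E$-coordinates, $\#u=n+N$, and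
$$\varepsilon=(\varepsilon_1,\varepsilon_2)=\sum_{e\in E}u_e\,e,\qquad V(u)=\sum_i n_ib_i+\varepsilon .$$
When several vectors are present we write $n(u)$, $N(u)$. Put $\delta_Z(u)=\delta_Z(V(u);n)$ and
$$\sigma_Z(u)=2N-\delta_Z(u)\qquad(Z\ni0).$$

**Step 1: the criterion.** Let $w$ be a word without $p^{-1}$, with skeleton $\pi$ of length $k$ and value $f$. Let $u$ be its vector of contributions; it lies in $\mathbb N^{B_\pi}$, where $B_\pi=\{p_i:i\in Z(\pi)\}\cup E$. The word has $n+N+k$ letters and represents $((V(u),n),f)$. By (2), $w$ is geodesic if and only if $N+k-\ell_f(Z)\le\lceil\delta_Z(u)/2\rceil$ for all $Z\ni0$. For integers $m,\delta$ we have $m\le\lceil\delta/2\rceil\iff\delta\ge2m-1$. So $w$ is geodesic if and only if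
$$\sigma_Z(u)\le2(\ell_f(Z)-k)+1\qquad\text{for all }Z\ni0.\tag{4}$$

**Step 2: properties of $\sigma_Z$.** These hold for all $Z,Z'\ni0$.

**(P1)** $\sigma_Z(u+u')\ge\sigma_Z(u)+\sigma_Z(u')$. Indeed $Q_Z(n)+Q_Z(n')=Q_Z(n+n')$, so $\delta_Z(u+u')\le\delta_Z(u)+\delta_Z(u')$.

**(P2)** $\sigma_Z(u+w)\le\sigma_Z(w)+4\,\#u$. Take $q\in Q_Z(n(u)+n(w))$ nearest to $V(u+w)$, and drop $n(u)$ of its summands, with sum $r$. Then $q-r\in Q_Z(n(w))$. Since $\|b_i-b_j\|\le2$ and elements of $E$ have norm at most $2$, $\|V(u)-r\|\le2n(u)+2N(u)=2\,\#u$. As $V(w)-(q-r)=(V(u+w)-q)-(V(u)-r)$, we get $\delta_Z(w)\le\delta_Z(u+w)+2\,\#u$. Also $2N(u+w)\le2N(w)+2\,\#u$.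

**(P3)** On unit vectors, $\sigma_Z(e)=2-\|e\|\ge0$ for $e\in E$, and $\sigma_Z(p_i)=-\min_{j\in Z}\|b_i-b_j\|\le0$, with value $0$ if $i\in Z$. With (P1) it follows that $\sigma_H\ge0$ everywhere.

**(P4)** $\sigma_Z\le\sigma_{Z'}$ if $Z\subseteq Z'$, since $Q_Z\subseteq Q_{Z'}$. And $\sigma_H=\max(\sigma_{012},\sigma_{023})$, since $Q_H=Q_{012}\cup Q_{023}$.

**Step 3: pruning the system.** If $Z\subseteq Z'$ and $\ell_f(Z)=\ell_f(Z')$, then by (P4) the condition (4) for $Z'$ implies the one for $Z$. Since $\ell_f(Z)=\ell_f(Z\cup\{h(f)\})$, it suffices to consider $Z\ni0,h(f)$. Taking $Z=H$ in (4) gives $0\le\sigma_H(u)\le2(\ell_f(H)-k)+1$ for a geodesic, so $k\le\ell_f(H)\le4$. Only finitely many skeletons occur in geodesics.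

**Step 4: threshold sets suffice for one skeleton.** Let $\pi=(\tau_1,\dots,\tau_k)$ and let $S\subseteq\mathbb N^{B_\pi}$ be a threshold set depending on counts truncated at $M$. Then the words without $p^{-1}$, with skeleton $\pi$ and contribution vector in $S$, form a regular language. The automaton has states $(j,t)$, where $j\le k$ is the number of T-letters read and $t\in\{0,\dots,M\}^{B_\pi}$ is the vector of truncated counts. A T-letter is allowed only if it is $\tau_{j+1}$, and it raises $j$ by one. An A-letter $q\ne p^{-1}$ raises the truncated count at $\rho^{h_j}q\in B_\pi$. Accept if $j=k$ and $t$ is the truncation of an element of $S$.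

So we want the solution set of (4) in $\mathbb N^{B_\pi}$ to be a threshold set. The obvious plan is to show this for each inequality $\sigma_Z\le C$ separately. That plan fails, in two ways.

First, on vectors with $n_1$ copies of $p_1$ and $n_3$ copies of $p_3$ only, $V=(n_1,n_3)$. The function $x-y$ is $1$-Lipschitz for $\ell^1$ and $\le0$ on $Q_{023}$, so $\delta_{023}\ge n_1-n_3$; moving $x$ down to $n_3$ when $n_1>n_3$ shows $\sigma_{023}=-\max(0,n_1-n_3)$. Thus $\{\sigma_{023}\le-1\}=\{n_1>n_3\}$, the comparison of Section 5. Here $\sigma_H=0$.

Second, on vectors with $n_1$ copies of $p_1$ and $N$ copies of $e_1$, $V=(n_1+N,0)$ and $n=n_1$. The same function gives $\delta_{023}\ge n_1+N$, and the point $0\in Q_{023}$ attains this. So $\sigma_{023}=2N-(n_1+N)=N-n_1$, and $\{\sigma_{023}\le-1\}=\{n_1>N\}$ is not a threshold set, although $p_3$ is absent. Here $\delta_H=N$, so $\sigma_H=N$ is unbounded.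

The second example points to the remedy for itself: (4) with $Z=H$ bounds $\sigma_H$, so on the solution set we may work inside a region where $\sigma_H$ is bounded. The first example must be excluded by the geometry of skeletons, through the cost table. We take up these points in turn.

## 7. Bounded $\sigma_H$ forces linear behavior

**Lemma 6.** (i) If $Z\supseteq Z(\pi)$, then $\{u\in\mathbb N^{B_\pi}:\sigma_Z(u)\le C\}$ is downward closed.

(ii) Let $B\subseteq B_H$, and let $D\subseteq\mathbb N^B$ be downward closed with $\sigma_H$ bounded on $D$. Suppose that for every $J\subseteq B$ with $\sigma_H\equiv0$ on $\mathbb N^J$, $\sigma_Z$ is additive on $\mathbb N^J$, that is, $\sigma_Z(w)=\sum_{j\in J}w_j\,\sigma_Z(j)$. Then $\{u\in D:\sigma_Z(u)\le C\}$ is a threshold set for every $C$.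

*Proof.* (i) By (P3), $\sigma_Z\ge0$ on the unit vectors of $B_\pi$, because $i\in Z$ for every $p_i\in B_\pi$. By (P1), $\sigma_Z$ is nondecreasing on $\mathbb N^{B_\pi}$.

(ii) **Step 1: reduce to pieces where $\sigma_H$ vanishes in the unbounded directions.** By Lemma 2(b), $D$ is a finite union of sets $u_0+\mathbb N^J$ with $u_0$ vanishing on $J$. Fix one. As $D$ is downward closed, $\mathbb N^J\subseteq D$. For $w\in\mathbb N^J$ and every $m$, $\sigma_H(mw)\ge m\,\sigma_H(w)\ge0$ by (P1) and (P3). Since $\sigma_H$ is bounded on $D$, $\sigma_H(w)=0$. So $\sigma_H\equiv0$ on $\mathbb N^J$, and by hypothesis $\sigma_Z$ is additive there. Its coefficient at $e\in E\cap J$ is $2-\|e\|=\sigma_H(e)=0$, and its coefficients at the $p_i$ are $\le0$. Thus $\sigma_Z(w)=-\sum_{j\in J}\alpha_jw_j$ with all $\alpha_j\ge0$.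

**Step 2: the base point $u_0$ adds a bounded monotone correction.** On $\mathbb N^J$ put $g(w)=\sigma_Z(u_0+w)-\sigma_Z(w)$. By (P1) and additivity,
$$g(w+w')\ge\sigma_Z(u_0+w)+\sigma_Z(w')-\sigma_Z(w)-\sigma_Z(w')=g(w),$$
so $g$ is nondecreasing. By (P1) and (P2), $\sigma_Z(u_0)\le g\le4\,\#u_0$. So the integer-valued function $g$ takes finitely many values, and each set $\{g\ge\gamma\}$ is upward closed.

**Step 3: assemble.** We have
$$\{w\in\mathbb N^J:\sigma_Z(u_0+w)\le C\}=\bigcup_\gamma\ \{g=\gamma\}\cap\Big\{\sum_{j\in J}\alpha_jw_j\ge\gamma-C\Big\},$$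
a finite union. The set $\{g=\gamma\}=\{g\ge\gamma\}\setminus\{g\ge\gamma+1\}$ is a threshold set, and the last sets are upward closed because $\alpha_j\ge0$. So this is a threshold set by Lemma 2(a). Translate by $u_0$ and take the union over the finitely many pieces of $D$. $\square$

It remains to check the additivity hypothesis, for the sets $Z$ that will be needed.

**Lemma 7.** Let $J\subseteq B_H$ with $\sigma_H\equiv0$ on $\mathbb N^J$. Then $\sigma_Z$ is additive on $\mathbb N^J$ in each of these cases: (a) $Z\in\{\{0\},01,03\}$; (b) $Z=023$ and $p_3\notin J$; (c) $Z=012$ and $p_1\notin J$.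

*Proof.* **Step 1: no cancellation among the elements of $E\cap J$.** For $e\in E\cap J$, $0=\sigma_H(e)=2-\|e\|$, so $\|e\|=2$. For $e,e'\in E\cap J$, the sum of the two unit vectors has $n=0$, so $0=4-\|e+e'\|$. Hence $\|e+e'\|=\|e\|+\|e'\|$, and $e,e'$ have no corresponding coordinates of opposite sign. So for every $w\in\mathbb N^J$,
$$|\varepsilon_1|+|\varepsilon_2|=2N.$$

**Step 2: sign conditions.** Let $w\in\mathbb N^J$ and $V(w)=(x,y)$, so $x=n_1+n_2+\varepsilon_1$ and $y=n_2+n_3+\varepsilon_2$. Since $Q_H(n)=[0,n]^2$,
$$0=\sigma_H(w)=\big[|\varepsilon_1|-\operatorname{dist}(x,[0,n])\big]+\big[|\varepsilon_2|-\operatorname{dist}(y,[0,n])\big].$$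
Both brackets are $\ge0$, because $n_1+n_2$ and $n_2+n_3$ lie in $[0,n]$. Hence both vanish:
$$\operatorname{dist}(x,[0,n])=|\varepsilon_1|,\qquad \operatorname{dist}(y,[0,n])=|\varepsilon_2|.\tag{5}$$
If $\varepsilon_1>0$, then $x>0$, so $x$ exceeds $n$ by exactly $\varepsilon_1$, which means $n_1+n_2=n$. If $\varepsilon_1<0$, then $x\le n$, so $x=-|\varepsilon_1|$ and $n_1+n_2=0$. The same holds for $y$. So
$$\begin{aligned}\varepsilon_1>0&\Rightarrow n_0=n_3=0,&\qquad \varepsilon_1<0&\Rightarrow n_1=n_2=0,\\ \varepsilon_2>0&\Rightarrow n_0=n_1=0,&\qquad \varepsilon_2<0&\Rightarrow n_2=n_3=0.\end{aligned}\tag{6}$$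
Consequently $|x|=n_1+n_2+|\varepsilon_1|$ and $|y|=n_2+n_3+|\varepsilon_2|$.

**Step 3: case (a).** Using (5) and Step 1, $\delta_0=|x|+|y|=n_1+2n_2+n_3+2N$, so $\sigma_0=-(n_1+2n_2+n_3)$. Next, $\delta_{01}=\operatorname{dist}(x,[0,n])+|y|=|\varepsilon_1|+n_2+n_3+|\varepsilon_2|$, so $\sigma_{01}=-(n_2+n_3)$. Likewise $\delta_{03}=|x|+\operatorname{dist}(y,[0,n])$ gives $\sigma_{03}=-(n_1+n_2)$. All three are linear in $w$.

**Step 4: case (b).** Here $n_3=0$, and we claim $\sigma_{023}(w)=-n_1$. By (P3), $\sigma_{023}$ is $-1$ at $p_1$, $0$ at $p_0,p_2$, and $0$ at the elements of $E\cap J$; so $\sigma_{023}(w)\ge-n_1$ by (P1). If $n_1=0$, then $\sigma_{023}(w)\le\sigma_H(w)=0$. If $n_1>0$, then (6) gives $\varepsilon_1\ge0\ge\varepsilon_2$. The function $\lambda=x-y$ is $1$-Lipschitz for $\ell^1$ and $\le0$ on $Q_{023}(n)$, so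
$$\delta_{023}(w)\ge\lambda(V(w))=n_1+\varepsilon_1-\varepsilon_2=n_1+2N,$$
that is, $\sigma_{023}(w)\le-n_1$.

**Step 5: case (c).** Here $n_1=0$, and we claim $\sigma_{012}(w)=-n_3$. By (P3), $\sigma_{012}$ is $-1$ at $p_3$ and $0$ at $p_0,p_2$ and at the elements of $E\cap J$; so $\sigma_{012}(w)\ge-n_3$. If $n_3=0$, then $\sigma_{012}(w)\le\sigma_H(w)=0$. If $n_3>0$, then (6) gives $\varepsilon_1\le0\le\varepsilon_2$. The function $\lambda=y-x$ is $1$-Lipschitz and $\le0$ on $Q_{012}(n)$, so $\delta_{012}(w)\ge n_3+\varepsilon_2-\varepsilon_1=n_3+2N$, that is, $\sigma_{012}(w)\le-n_3$. $\square$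

## 8. The geodesic language of $(G,X)$ is regular

By Lemma 3, $L=L_+\cup L_-$, where $L_+$ consists of the geodesics without $p^{-1}$ and $L_-$ of those without $p$. The permutation of letters induced by $\nu$ exchanges $L_+$ and $L_-$. So it suffices that $L_+$ is regular. By Steps 1, 3 and 4 of Section 6, this follows once we show:

**Proposition 8.** For each skeleton $\pi$ of length $k\le4$, with value $f$, the set $S_\pi$ of all $u\in\mathbb N^{B_\pi}$ satisfying (4) is a threshold set.

*Proof.* Put $h=h(f)$. As seen in Section 6, only $Z\ni0,h$ matter.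

**Case $h=1$ or $h=3$.** By Lemma 4, every $Z\ni0,h$ with $Z\ne\{0,h\}$ has $\ell_f(Z)=3=\ell_f(H)$, so its condition follows from the one for $H$. Let
$$D=\{u\in\mathbb N^{B_\pi}:\ \sigma_H(u)\le2(\ell_f(H)-k)+1\},$$
which is downward closed by Lemma 6(i). Then $S_\pi=D\cap\{\sigma_{\{0,h\}}\le C\}$ for a constant $C$. Since $\{0,h\}$ is $01$ or $03$, this is a threshold set by Lemma 6(ii) and Lemma 7(a).

**Case $h=0$.** By Lemma 4, the conditions for $Z\notin\{\{0\},01,03\}$ follow from the one for $H$. With $D$ defined as before, $S_\pi$ is the intersection of the three sets $D\cap\{\sigma_Z\le C_Z\}$, $Z\in\{\{0\},01,03\}$, with constants $C_Z$. They are threshold sets by Lemma 6(ii) and Lemma 7(a).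

**Case $h=2$.** The relevant $Z$ are $02,012,023,H$. Put
$$c_1=2(\ell_f(012)-k)+1,\qquad c_3=2(\ell_f(023)-k)+1 .$$
At least one of $\ell_f(012),\ell_f(023)$ equals $2=\ell_f(02)$, so by (P4) the condition for $02$ is implied by those for $012$ and $023$. Both costs are $\le3<4=\ell_f(H)$, and $\sigma_H=\max(\sigma_{012},\sigma_{023})$, so the condition for $H$ is implied too. Hence
$$S_\pi=\{u\in\mathbb N^{B_\pi}:\ \sigma_{012}(u)\le c_1,\ \sigma_{023}(u)\le c_3\}.$$

Suppose $k=4$. Then $c_1,c_3\le2(3-4)+1=-1$, which is incompatible with $\max(\sigma_{012},\sigma_{023})=\sigma_H\ge0$. So $S_\pi=\emptyset$. This excludes the first example of Section 6: a skeleton with $h=2$ that visits both zones $1$ and $3$ has at least four letters, and then no word with this skeleton is geodesic.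

Suppose $k\le3$. Then $Z(\pi)$ is $012$ or $023$, by Lemma 4. If $Z(\pi)=012$, then $p_3\notin B_\pi$. On $S_\pi$ we have $\sigma_H\le\max(c_1,c_3)$. Put
$$D=\{u\in\mathbb N^{B_\pi}:\ \sigma_H(u)\le\max(c_1,c_3),\ \sigma_{012}(u)\le c_1\}.$$
Both $H$ and $012$ contain $Z(\pi)$, so $D$ is downward closed by Lemma 6(i). Then $S_\pi=D\cap\{\sigma_{023}\le c_3\}$, a threshold set by Lemma 6(ii) and Lemma 7(b). If $Z(\pi)=023$, then $p_1\notin B_\pi$. Exchanging $012$ with $023$ and $c_1$ with $c_3$, the same argument works with Lemma 7(c) in place of Lemma 7(b). $\square$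

So $L$ is regular. With Proposition 5 this proves Theorem A. $\blacksquare$

## 9. The double, direct products, and a larger generating set

**Proof of Theorem B, part 3.** For the pair of Theorem A, the graph $\Gamma$ is not bipartite: $e_1\cdot e_1=2e_1$ gives a word of length $3$ representing $1$. The language $L$ is regular and there are infinitely many cone types. If $L'$ were regular, part 2 of Theorem B would give finitely many cone types. $\square$

**Theorem C.** Let $(G,X)$ be as in Theorem A, and let $K$ be any group with finite generating set $Y$ and regular full geodesic language. Then $G\times K$ with $X\sqcup Y$ has regular full geodesic language and infinitely many cone types. In particular, for every $r\ge3$ there is a virtually $\mathbb Z^r$ counterexample.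

*Proof.* Each letter changes only one factor, so $|(g,k)|=|g|+|k|$. A word represents the pair of values of its projections to $X^{\pm1}$ and $Y^{\pm1}$ (erase the other letters), and its length is the sum of their lengths. So it is geodesic if and only if both projections are. The geodesic language is thus an intersection of two inverse homomorphic images of regular languages, hence regular.

By (1), distances to $(1,1)$ on the subgraph $\Gamma(G,X)\times\{1\}$ equal the distances to $1$ in $\Gamma(G,X)$. So (3) holds with $(g_m,1)$ in place of $g_m$, and the paths $\beta_n$ distinguish the cone types of the elements $(g_m,1)$.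

For the last claim take $K=\mathbb Z^{r-3}$ with its standard generators. A word there is geodesic if and only if it contains no letter together with its inverse, which is a threshold condition on letter counts; so the language is regular by Lemma 2(c). $\square$

**Proof of Theorem D, part (ii).** **Step 1: lengths split.** Let $S=\{\pm p_0,\dots,\pm p_3\}\cup E$ and $T=\{a,b,c\}$. With the generating set $X\cup\{p_1,p_2,p_3\}$ the A-letters represent exactly the elements of $S$. The set $S$ is $\rho$-invariant, so in every zone the contributions of the A-letters range over all of $S$. A word for $(v,f)$ therefore has at least $|v|_S$ A-letters and at least $|f|_T$ T-letters, and putting the A-letters first shows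
$$|(v,f)|=|v|_S+|f|_T .$$

**Step 2: the tuple of $(v,f)$ splits.** Read a word $w$ starting at $(v,f)$. A T-letter changes only the $F$-part. An A-letter $q$ read at an element whose $F$-part is in zone $h$ changes only the $A$-part, by adding $\rho^hq\in S$. Let $\hat w$ be the word over $S$ formed by these added elements, and $\bar w$ the word of T-letters of $w$; both depend only on $w$ and $f$. In $|(v,f)w|-|(v,f)|$ the $A$-part accounts for at most $\operatorname{len}(\hat w)$ and the $F$-part for at most $\operatorname{len}(\bar w)$. So $w\in N((v,f))$ if and only if $\hat w\in N(v)$, computed in $A$ with respect to $S$, and $\bar w\in N(f)$, computed in $F$ with respect to $T$. Let $w\in N((v,f))$. For a T-letter $x$, $w\in Z_x((v,f))$ if and only if $\bar w\in Z_x(f)$. For an A-letter $x$ read, after $w$, in zone $h$, $w\in Z_x((v,f))$ if and only if $\hat w\in Z_{\rho^hx}(v)$.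

**Step 3: count.** Thus the tuple $(N,(Z_x)_x)$ of $(v,f)$ is determined by $f$ and the tuple of $v$ in $A$ with respect to $S$. By part (i), $A$ has finitely many cone types with respect to $S$, hence by Lemma 1 finitely many tuples. As $F$ is finite, there are finitely many tuples in $G$, and Lemma 1 gives finitely many cone types. $\square$
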